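\title{A Killing submersion over a non-compact surface\\ with no entire minimal graph}

\begin{abstract}
A Killing submersion is a Riemannian submersion from a $3$-manifold onto a surface whose fibers are the integral curves of a complete Killing field without zeros. Lerma and Manzano conjectured that every Killing submersion over a non-compact surface has a global section whose image is a minimal surface. We construct a counterexample in which the base and the total space are complete and the horizontal distribution is integrable. The base is built from spheres with holes joined by cylinders along an infinite graph. On such a surface the minimal surface equation implies a discrete flow problem on the graph, with edge capacities and potential thresholds, and we exhibit a graph on which this problem has no solution.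
\end{abstract}

\section{Introduction}

Let $\pi:\mathbb E\to M$ be a submersion from a Riemannian $3$-manifold onto a Riemannian surface, both connected and orientable. Vectors in $\ker(d\pi)$ are \emph{vertical}, vectors in $\ker(d\pi)^\perp$ are \emph{horizontal}, and $\pi$ is \emph{Riemannian} if $d\pi$ preserves the length of horizontal vectors. A Riemannian submersion is a \emph{Killing submersion} if its fibers are the integral curves of a complete Killing field $\xi$ without zeros; the length of $\xi$ need not be constant. A \emph{global section} is a smooth map $\psi:M\to\mathbb E$ with $\pi\circ\psi=\mathrm{id}_M$. Its image is an entire graph over $M$, and $\psi$ is a \emph{global minimal section} if this image is a minimal surface of $\mathbb E$.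

Lerma and Manzano \cite{LM} showed that if $M$ is compact and $\pi$ has a global section, then $\pi$ has a global minimal section, and they conjectured the following.
\begin{quote}
\emph{Every Killing submersion over a non-compact surface admits a global minimal section.}
\end{quote}
This paper shows that the conjecture is false.

The submersions we use are the following. Given an oriented Riemannian surface $(M,g)$, a smooth function $\mu>0$ and a $1$-form $\eta$ on $M$, put
\begin{equation}\label{eq:model}
\mathbb E=M\times\mathbb R,\qquad ds^2=\pi^*g+\mu^2(dt-\pi^*\eta)^2,\qquad \pi(p,t)=p,\qquad \xi=\partial_t .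
\end{equation}
The metric is invariant under translations in $t$, so $\xi$ is a complete Killing field, of length $\mu$, whose integral curves are the fibers. The horizontal distribution is $\ker(dt-\pi^*\eta)$, and the horizontal vector $Y+\eta(Y)\partial_t$ has length $|Y|_g$. Hence $\pi$ is a Killing submersion. Its global sections are the graphs $p\mapsto(p,u(p))$ with $u\in C^\infty(M)$.

The simplest cases agree with the conjecture. If $\eta=d\phi$ is exact, the coordinate $t'=t-\phi$ turns the metric into the warped product $g+\mu^2\,dt'^2$, and the graph of $\phi$ is the fixed set of the isometry $t'\mapsto-t'$, hence totally geodesic. A closed form that is not exact need not be an obstruction either (Example~\ref{ex:rot}). In general the area of a graph is a convex functional of $u$, so one would minimize it on larger and larger compact domains and hope to extract a limit; a non-compact base seems to leave more room than a compact one. The weak point is the limit: nothing bounds the oscillation of the minimizers on a fixed compact set. Our example exploits this.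

\begin{theorem}\label{thm:main}
There are a connected, oriented, non-compact surface $M$ with a metric $g$, a smooth function $\mu>0$ and a closed $1$-form $\eta$ on $M$ such that the Killing submersion \eqref{eq:model} has no global minimal section. One can choose the data so that $(M,g)$ and $\mathbb E$ are complete. Since $d\eta=0$, the horizontal distribution is integrable.
\end{theorem}

A closed form is locally exact, so $\mathbb E$ is locally a warped product $M\times_\mu\mathbb R$, and the bundle curvature, which measures the failure of the horizontal distribution to be integrable, vanishes. Thus neither completeness nor vanishing bundle curvature rescues the conjecture. The base we construct has infinite genus (Remark~\ref{rem:genus}); we make no claim about bases of finite topology, such as simply connected ones.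

The proof has an analytic half and a combinatorial half. Minimality of the graph of $u$ says that a certain field $V$ with $|V|<1$ is divergence free, and when $\mu$ is large $V$ is almost the unit field in the direction of $du-\eta$ (Section~\ref{sec:eq}). On a surface modeled on a graph, the fluxes of $V$ through the cylinders form a flow that obeys Kirchhoff's law and is bounded by the circumferences, and an edge along which $u$ does not change by the amount prescribed by $\eta$ is almost saturated. Section~\ref{sec:red} makes this precise: every infinite network on which the discrete problem is infeasible gives a counterexample (Proposition~\ref{prop:criterion}). Section~\ref{sec:net} describes an infeasible network, and Section~\ref{sec:proof} proves that it is infeasible.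

\section{The minimal surface equation as a flux condition}\label{sec:eq}

We write the data of \eqref{eq:model} as $g=wh$, $\mu=w^{-1/2}$, with $h$ a metric and $w>0$ a smooth function on $M$. This is no restriction (take $w=\mu^{-2}$, $h=\mu^2g$), and it isolates $w$ as the small parameter. For $u\in C^\infty(M)$ put $\gamma=du-\eta$. The metric induced on the graph of $u$ is $g+\mu^2\gamma^2$. Since $dA_g=w\,dA_h$ and $|\gamma|_g^2=w^{-1}|\gamma|_h^2$, its area element is
\[
\sqrt{1+\mu^2|\gamma|_g^2}\;dA_g=\sqrt{w^2+|\gamma|_h^2}\;dA_h .
\]
From now on norms, measures and divergences refer to $h$ unless another metric is indicated.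

For $\varphi\in C_c^\infty(M)$, the graphs of $u+\tau\varphi$ form a variation with variation field $\varphi\xi$. By the first variation formula, and because $\xi$ is transverse to the graph, the graph is minimal if and only if the area is stationary under all these variations. The derivative of the area at $\tau=0$ is $\int_M d\varphi(V)\,dA$, where
\begin{equation}\label{eq:V}
V=\frac{\gamma^\sharp}{\sqrt{w^2+|\gamma|^2}},\qquad |V|<1 ,
\end{equation}
and $\gamma^\sharp$ is the vector field $h$-dual to $\gamma$. So the graph of $u$ is minimal if and only if $\operatorname{div}V=0$.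

\begin{example}\label{ex:rot}
Let $h=d\theta^2+ds^2$ on $M=S^1\times\mathbb R$, let $w=w(s)$ and $\eta=c\,d\theta$ with $c\ne0$. The form $\eta$ is closed and not exact. For $u=0$ the field $V=-c\,(w^2+c^2)^{-1/2}\partial_\theta$ is divergence free, so the graph of $0$ is minimal.
\end{example}

We use the formula for $V$ only through $|V|<1$ and the pointwise inequality
\begin{equation}\label{eq:defect}
|\gamma|-\gamma(V)=\frac{|\gamma|}{\sqrt{w^2+|\gamma|^2}}\Bigl(\sqrt{w^2+|\gamma|^2}-|\gamma|\Bigr)\le w .
\end{equation}
Its effect is best seen on one cylinder. Suppose that $(M,h)$ contains a flat cylinder $C=S^1_L\times[0,\ell]$ of circumference $L$, with coordinates $(\theta,s)$, and that the graph of $u$ is minimal. By the divergence theorem the flux $X=\int\langle V,\partial_s\rangle\,d\theta$ through a cross-circle does not depend on the circle, and $|X|<L$. Suppose that $\gamma=df$ on $C$ and, for the moment, that $f$ is constant on each end circle, larger by $\Delta>0$ at $s=\ell$ than at $s=0$. Integrating along the segments $\theta=\mathrm{const}$, then using \eqref{eq:defect} and the divergence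 theorem, we get
\begin{equation}\label{eq:cyl}
\Delta L\le\int_C|df|\le\int_Cw+\int_Cdf(V)=\int_Cw+\Delta X .
\end{equation}
Thus $X\ge L-\Delta^{-1}\int_Cw$. If $w$ has a small integral, any noticeable increase of $f$ along the cylinder forces the flux to be nearly the largest possible.

\section{From surfaces to networks}\label{sec:red}

\subsection{Networks}
The discrete problem records the three properties just seen: fluxes are bounded, they balance, and they saturate when a potential difference misses its prescribed value.

\begin{definition}\label{def:net}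
A \emph{network} is a connected, locally finite simple graph with oriented edges, each edge $e$ carrying a \emph{capacity} $L_e>0$, a \emph{threshold} $\eta_e\in\mathbb R$ and a \emph{tolerance} $\varepsilon_e>0$. For a function $U$ on the vertices and an edge $e:P\to Q$ put $\Delta_e=U_Q-U_P-\eta_e$. A \emph{solution} is a pair $(U,X)$, with $U$ a real function on the vertices and $X$ a real function on the edges, such that
\begin{itemize}
\item[(F1)] $|X_e|<L_e$ for every edge $e$;
\item[(F2)] at each vertex, the sum of $X_e$ over incoming edges equals the sum over outgoing edges (Kirchhoff's law);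
\item[(F3)] $\Delta_e\ge\varepsilon_e$ implies $X_e\ge L_e-\varepsilon_e$, and $\Delta_e\le-\varepsilon_e$ implies $X_e\le-L_e+\varepsilon_e$.
\end{itemize}
A network with no solution is \emph{infeasible}.
\end{definition}

\subsection{Vertex pieces}
To repeat \eqref{eq:cyl} on a surface that follows a graph, we must attach one number $U_P$ to each vertex, although $u$ is neither constant on the corresponding piece of surface nor on the ends of the cylinders. The danger is that $u$ varies mostly inside a vertex piece, across a short curve, where the variation costs little. We remove it by enlarging the metric in the middle of each piece, so that varying there costs at least as much as varying across the boundary circles.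

Let $d\ge2$ and $L_1,\dots,L_d>0$. Let $\Sigma$ be a sphere with $d$ holes and $h_0$ a metric on $\Sigma$ that has disjoint flat collars $S^1_{L_j}\times[0,1]\ni(\theta,s)$ at the boundary circles, with the boundary at $s=0$; a partition of unity gives such a metric. The \emph{core} $K=\Sigma\setminus\bigcup_j\{s<\frac12\}$ is a compact connected surface with smooth boundary. We claim that there is a constant $A\geq1$ with
\begin{equation}\label{eq:trace}
\int_{\partial K}F\,d\theta\le A\int_K|dF|_{h_0}\,dA_{h_0}
\end{equation}
for every Lipschitz $F\ge0$ that vanishes on a subset of $K$ of at least half the $h_0$-area of $K$. In this paragraph all norms are those of $L^1(K,h_0)$. The Poincar\'e inequality on the compact connected surface $K$ gives $A_1$ with $\|F-\bar F\|\le A_1\|dF\|$, where $\bar F$ is the mean of $F$. On the zero set $|F-\bar F|=\bar F$, so $\frac12\bar F|K|\le A_1\|dF\|$, that is, $\|F\|\le2A_1\|dF\|$. The trace inequality is elementary in the collars: averaging $F(\theta,\frac12)\le F(\theta,s)+\int_{1/2}^1|\partial_sF|$ over $s\in[\frac12,1]$ and integrating in $\theta$ gives $\int_{\partial K}F\le2\|F\|+\|dF\|$.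 So \eqref{eq:trace} holds with $A=4A_1+1$.

Let $h=\rho^2h_0$, where $\rho\ge1$ is smooth, $\rho=1$ for $s\le\frac14$ in the collars and $\rho=A$ on $K$. We call $(\Sigma,h)$ a \emph{vertex piece}. ``Half of $K$'' always refers to $h_0$-area.

\begin{lemma}\label{lem:vertex}
If $F\ge0$ is Lipschitz on a vertex piece $\Sigma$ and vanishes on at least half of $K$, then $\int_\Sigma|dF|_h\,dA_h\ge\int_{\partial\Sigma}F\,d\theta$.
\end{lemma}

\begin{proof}
We have $|dF|_h\,dA_h=\rho\,|dF|_{h_0}\,dA_{h_0}$. Since $\rho\ge1$, the part $s<\frac12$ of a collar contributes at least $\iint|\partial_sF|\,ds\,d\theta\ge\int\bigl(F(\theta,0)-F(\theta,\frac12)\bigr)d\theta$. The core contributes $A\int_K|dF|_{h_0}dA_{h_0}\ge\int_{\partial K}F\,d\theta$ by \eqref{eq:trace}. In the sum the terms on $\partial K$ cancel.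
\end{proof}

\subsection{The surface of a network and the edge lemma}
Take an infinite network with all degrees at least $2$, and lengths $\ell_e\ge2$. For each vertex $P$ take a vertex piece $\Sigma_P$, with core $K_P$, whose boundary lengths are the capacities of the edges at $P$. For each edge $e:P\to Q$ glue in the flat cylinder $C_e=S^1_{L_e}\times[0,\ell_e]$, the end $s=0$ to $\Sigma_P$ and the end $s=\ell_e$ to $\Sigma_Q$, compatibly with orientations. The metrics are flat products near the seams, so we obtain a smooth, connected, oriented surface $(M,h)$, non-compact because the graph is infinite. Choose $\chi_e\in C_c^\infty((0,\ell_e))$ with $\int\chi_e=1$, and let $\eta=\eta_e\chi_e(s)\,ds$ on $C_e$ and $\eta=0$ on all $\Sigma_P$. Then $d\eta=0$, and $\eta_e$ is the integral of $\eta$ along the cylinder. Put $\Omega_e=\Sigma_P\cup C_e\cup\Sigma_Q$; since $P\neq Q$, this is a compact surface bounded by $\partial'\Sigma_P$ and $\partial'\Sigma_Q$, the unions of the boundary circles of $\Sigma_P$, $\Sigma_Q$ that are not glued to $C_e$.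

Let $w>0$ be smooth on $M$ and suppose that the graph of $u$ is minimal for the data $(h,w,\eta)$. Let $X_e$ be the flux of $V$ through $C_e$ in the direction $\partial_s$. Then (F1) holds, and (F2) is the divergence theorem on $\Sigma_P$. Let $U_P$ be a \emph{median} of $u$ on $K_P$: a number such that each of the sets $\{u\le U_P\}$ and $\{u\ge U_P\}$ fills at least half of $K_P$; the infimum of the $c$ for which $\{u\le c\}$ fills at least half is one. The median is the right choice because it makes Lemma~\ref{lem:vertex} apply to both $(u-U_P)_+$ and $(U_P-u)_+$.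

\begin{lemma}\label{lem:edge}
Let $e:P\to Q$ and $\Delta=U_Q-U_P-\eta_e$. If $\Delta>0$, then $X_e\ge L_e-\frac1\Delta\int_{\Omega_e}w$. If $\Delta<0$, then $X_e\le-L_e+\frac1{|\Delta|}\int_{\Omega_e}w$.
\end{lemma}

\begin{proof}
Reversing $e$ replaces $s$ by $\ell_e-s$ and changes the signs of $\eta_e$, $X_e$ and $\Delta$, so we may assume $\Delta>0$. Define $f=u$ on $\Sigma_P$, $f=u-\eta_e\int_0^s\chi_e$ on $C_e$, and $f=u-\eta_e$ on $\Sigma_Q$. Then $f$ is smooth and $df=\gamma$ on $\Omega_e$. Flux leaves $\Omega_e$ through the other boundary circles, where $f$ is not controlled, so we truncate: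
\[
F=\min\bigl(\max(f-U_P,0),\Delta\bigr).
\]
The function $F$ is Lipschitz, $0\le F\le\Delta$, and almost everywhere $dF$ equals $\gamma$ or $0$. By \eqref{eq:defect}, $\int_{\Omega_e}|dF|\le\int_{\Omega_e}w+\int_{\Omega_e}dF(V)$.

Let $n$ be the outer unit normal of $\Omega_e$. The divergence theorem on $\Sigma_Q$ gives $\int_{\partial'\Sigma_Q}\langle V,n\rangle=X_e$. The divergence theorem for $FV$ on $\Omega_e$ and $|V|<1$ give
\begin{align*}
\int_{\Omega_e}dF(V)&=\int_{\partial'\Sigma_P}F\langle V,n\rangle+\Delta X_e-\int_{\partial'\Sigma_Q}(\Delta-F)\langle V,n\rangle\\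
&\le\Delta X_e+\int_{\partial'\Sigma_P}F+\int_{\partial'\Sigma_Q}(\Delta-F).
\end{align*}
On $\Sigma_P$ the function $F$ vanishes where $u\le U_P$, hence on half of $K_P$. On $\Sigma_Q$ the function $\Delta-F$ vanishes where $u-\eta_e-U_P\ge\Delta$, that is, where $u\ge U_Q$, hence on half of $K_Q$. We apply Lemma~\ref{lem:vertex} to both and bound the integral over $C_e$ along the segments $\theta=\mathrm{const}$. With $F_0=F(\theta,0)$ and $F_1=F(\theta,\ell_e)$ on the ends of $C_e$,
\[
\int_{\Omega_e}|dF|\ge\int_{\partial'\Sigma_P}F+\int_{\partial'\Sigma_Q}(\Delta-F)+\int\bigl[F_0+(F_1-F_0)+(\Delta-F_1)\bigr]d\theta ,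
\]
and the last integral is $\Delta L_e$. The uncontrolled boundary terms appear in both estimates and cancel, leaving $\Delta L_e\le\int_{\Omega_e}w+\Delta X_e$.
\end{proof}

If $\int_{\Omega_e}w\le\varepsilon_e^2$ and $|\Delta|\ge\varepsilon_e$, the error in Lemma~\ref{lem:edge} is at most $\varepsilon_e$. Hence:
\begin{equation}\label{eq:red}
\text{if $\textstyle\int_{\Omega_e}w\le\varepsilon_e^2$ for all $e$, a global minimal section gives a solution $(U,X)$.}
\end{equation}

\begin{proposition}\label{prop:criterion}
Every infinite infeasible network with all degrees at least $2$ yields a Killing submersion \eqref{eq:model}, with $\eta$ closed, over a non-compact surface without global minimal sections.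
\end{proposition}

\begin{proof}
By \eqref{eq:red} it suffices to choose $\ell_e$ and $w$ with $\int_{\Omega_e}w\le\varepsilon_e^2$. A small $w$ shrinks $g=wh$, so with completeness in view we take long cylinders: the $g$-length of $C_e$ scales like $\ell_e\sqrt w$, while the integral of $w$ scales like $\ell_ew$. Choose $w_e\in(0,1]$ with $3L_e\sqrt{w_e}\le\frac12\varepsilon_e^2$ and put $\ell_e=2+w_e^{-1/2}$. Choose $\kappa_P>0$ with $\kappa_P\le w_e$ and $\kappa_P|\Sigma_P|_h\le\frac14\varepsilon_e^2$ for the finitely many edges $e$ at $P$. Let $w>0$ be smooth with $w=\kappa_P$ on $\Sigma_P$, $w\le w_e$ on $C_e$, and $w=w_e$ on $\{1\le s\le\ell_e-1\}\subset C_e$. Then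
\[
\int_{\Omega_e}w\le L_e\bigl(2w_e+\sqrt{w_e}\bigr)+\tfrac12\varepsilon_e^2\le3L_e\sqrt{w_e}+\tfrac12\varepsilon_e^2\le\varepsilon_e^2 .
\]
Put $g=wh$ and $\mu=w^{-1/2}$.
\end{proof}

\begin{lemma}\label{lem:complete}
For the data chosen in the proof of Proposition~\ref{prop:criterion}, $(M,g)$ and $\mathbb E$ are complete.
\end{lemma}

\begin{proof}
By the Hopf--Rinow theorem it suffices to show that metric balls about some point are relatively compact. A curve that passes from one vertex piece to another through $C_e$ crosses the middle part of $C_e$, which costs $g$-length at least $\sqrt{w_e}\,(\ell_e-2)=1$. So a $g$-ball of radius $r$ about a point of $\Sigma_P$ lies in the union of the pieces $\Sigma_Q$ with $Q$ at graph distance at most $r$ from $P$ and of the cylinders attached to them. By local finiteness this union is finite, hence compact.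

Let $(p,t)$ be a unit-speed curve in $\mathbb E$ of length at most $r$ from a fixed point. Then $|p'|_g\le1$, so $p$ stays in a compact set $Z$ that depends only on $r$. Also $\mu\,|t'-\eta(p')|\le1$, and $\mu\ge1$ because $w\le1$. Hence $|t'|\le1+\max_Z|\eta|_g$, and the ball of radius $r$ lies in the product of $Z$ with a compact interval.
\end{proof}

\begin{remark}\label{rem:robust}
For fixed $(M,h,\eta)$ the argument uses $w$ only through $\int_{\Omega_e}w\le\varepsilon_e^2$. Hence for every smooth $w'$ with $0<w'\le w$, the Killing submersion with data $g'=w'h$, $\mu'=(w')^{-1/2}$ and the same $\eta$ has no global minimal section either. Completeness of $g'$ is not asserted.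
\end{remark}

\section{An infeasible network}\label{sec:net}

\subsection{What does not work}
Two classes of networks are always feasible.

\begin{example}\label{ex:tree}
If the thresholds have signed sum zero around every cycle, for instance if the graph is a tree, there is $U$ with $\Delta_e=0$ for all $e$, and $(U,0)$ is a solution. This is the case of an exact $\eta$.
\end{example}

\begin{example}\label{ex:finite}
Every finite network is feasible. Put $\delta_e=\varepsilon_e^2/L_e$ and minimize $\sum_eL_e\sqrt{\delta_e^2+\Delta_e^2}$ over $U$. A minimum exists, because the function is invariant under adding constants and, the graph being connected, tends to infinity with $U$ once one value of $U$ is fixed. Put $X_e=L_e\Delta_e/\sqrt{\delta_e^2+\Delta_e^2}$. Then (F1) holds, (F2) is the vanishing of the partial derivatives, and $L_e-|X_e|\le L_e\delta_e/|\Delta_e|\le\varepsilon_e$ for $|\Delta_e|\ge\varepsilon_e$, which is (F3). If these minimizers, taken on an exhaustion of an infinite network by finite connected ones, had $\Delta_e$ bounded for each $e$, a diagonal subsequence normalized at one vertex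 would converge to a solution. In an infeasible network some potential difference must therefore blow up.
\end{example}

The remaining examples live on the grid with vertices $[k,x]$, where $k\ge-1$ is the \emph{row} and $x\ge1$ the \emph{column}, vertical edges $v_{k,x}:[k-1,x]\to[k,x]$ for $k\ge0$, and horizontal edges $h_{k,x}:[k,x]\to[k,x+1]$. We write $a_{k,x}=U_{[k,x]}$. Vertical edges have capacity $1$, horizontal edges have threshold $0$, and $h_{-1,x}$ has capacity $x+1$. For orientation we pass to zero tolerance: a \emph{sharp solution} satisfies $|X_e|\le L_e$, Kirchhoff's law, and $X_e=\pm L_e$ whenever $\pm\Delta_e>0$. Sharp solutions occur only in examples.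

\begin{example}\label{ex:ladder}
Keep only rows $-1$ and $0$ and give $v_{0,x}$ the threshold $x$. The flux through $h_{-1,y}$ comes from $y$ vertical edges of capacity $1$, so it stays below the capacity $y+1$, and $U$ is constant on row $-1$.

(a) If $h_{0,x}$ also has capacity $x+1$, then $U=0$, $X(v_{0,x})=-1$, $X(h_{-1,x})=x=-X(h_{0,x})$ is a sharp solution. Flux enters from infinity and escapes to infinity; this freedom is what an infeasible network must defeat.

(b) Let row $0$ have a constant integer capacity $m$. Now $U$ cannot be constant on row $0$, for then $X(v_{0,x})=-1$ for all large $x$ and $X(h_{0,y})=\sum_{x\le y}X(v_{0,x})\to-\infty$. On the other hand $U$ can change along $h_{0,y}$ only if $|X(h_{0,y})|=m$, which needs $y\ge m$. There is a sharp solution: $a_{-1,x}=0$, $a_{0,x}=\max(x,m)$, $X(v_{0,x})=1$ for $x\le m$ and $0$ for $x>m$, and $X(h_{0,x})=\min(x,m)=-X(h_{-1,x})$.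
\end{example}

Part (b) contains the mechanism: a row of bounded capacity may be forced to bend, but it cannot bend close to the left edge. We stack infinitely many rows with capacities $m_k\to\infty$ and arrange that a bend in row $k$ forces a bend in row $k+1$ no further to the right. Stacking opens a new escape route, however.

\begin{example}\label{ex:down}
On the full grid give every $v_{k,x}$ the threshold $x$. Whatever the capacities of the rows $k\ge0$, there is a sharp solution: $U=0$, $X(v_{k,x})=-1$, $X(h_{k,x})=0$ for $k\ge0$, and $X(h_{-1,x})=x$. The flux comes down the columns and leaves along row $-1$.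
\end{example}

We close this route by giving the lowest vertical edges very negative thresholds $-N_x$. These edges then carry flux upward unless row $0$ sinks to depth $-N_x$, while the higher vertical edges carry flux downward unless each row climbs by $x$ over the row below.

\subsection{The network}
The graph is the full grid, whose degrees are $2$, $3$ or $4$. The data are (Figure~\ref{fig:grid}):
\begin{itemize}
\item $v_{k,x}$ has capacity $1$, and threshold $-N_x$, $N_x=20x^3$, if $k=0$, threshold $x$ if $k\ge1$;
\item $h_{k,x}$ has threshold $0$, and capacity $x+1$ if $k=-1$, capacity $m_k$ if $k\ge0$.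
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.9cm,y=1.2cm,>=stealth,font=\scriptsize]
\foreach \k in {-1,0,1,2} {
  \node[left] at (0.45,\k) {$k=\k$};
  \foreach \x in {1,2,3,4} \fill (\x,\k) circle (1.6pt);
  \node at (5.15,\k) {$\cdots$};
}
\foreach \x/\c in {1/2,2/3,3/4,4/5} {
  \draw[->,thick] (\x+0.06,-1) -- node[below] {$\c$} (\x+0.94,-1);
  \foreach \k in {0,1,2} \draw[->] (\x+0.06,\k) -- node[above] {$m_{\k}$} (\x+0.94,\k);
  \draw[->] (\x,-0.92) -- node[left] {$-N_{\x}$} (\x,-0.08);
  \foreach \k in {1,2} \draw[->] (\x,\k-0.92) -- node[left] {$\x$} (\x,\k-0.08);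
  \draw[dotted] (\x,2.08) -- (\x,2.6);
}
\end{tikzpicture}
\caption{The network on the grid of vertices $[k,x]$, $k\ge-1$, $x\ge1$. Horizontal edges have threshold $0$ and are labeled by their capacities. Vertical edges have capacity $1$ and are labeled by their thresholds.}\label{fig:grid}
\end{figure}

The integers $m_k$ are defined recursively. With $\sigma_k=\sum_{l<k}m_l$ put
\begin{gather*}
b_k=(k+1)(2\sigma_{k+1}+1)+1,\qquad B_i=\sum_{k<i}b_k,\qquad G_i=2\sigma_i+2,\\
G_i'=G_i+B_i,\qquad H_i=B_i+iG_i'.
\end{gather*}
The numbers $\sigma_i$, $B_i$, $G_i$, $H_i$ depend only on $m_0,\dots,m_{i-1}$, so we may define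
\begin{equation}\label{eq:m}
m_k=2k(1+H_k)+\sigma_k+4\qquad(k\ge0).
\end{equation}
Thus $m_k\ge4$ and $m_k-\sigma_k\to\infty$. The roles will be these: $b_k$ bounds how far to the left a defect moves when it passes from row $k$ to row $k+1$; over a window of $G_i$ columns, downward flux into a row below $i$ is felt in row $0$; $H_i$ is the distance lost in one step of an induction on rows; and $m_i$ is so large that row $i$ cannot bend downward within the range $i(1+H_i)$ of that induction.

To measure when a vertical edge is noticeably unsaturated we set
\begin{equation}\label{eq:beta}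
\beta_{0,x}=2^{-x-2},\qquad \beta_{k+1,x}=\frac{\beta_{k,x+b_k}}{2(b_k+1)} .
\end{equation}
Each $\beta_{k,x}$ is decreasing in $x$ and at most $\frac18$, we have $\beta_{k+1,x}<1/b_k$, and $\sum_x\beta_{0,x}=\frac14$. Finally, there being countably many edges, we choose tolerances with
\begin{equation}\label{eq:eps}
\sum_e\varepsilon_e\le\tfrac18,\qquad\varepsilon_{v_{k,x}}\le\beta_{k,x},\qquad\varepsilon_{h_{k,y}}\le\tfrac12\beta_{k,y+b_k+1}\quad(k\ge0).
\end{equation}

\begin{proposition}\label{prop:net}
This network is infeasible.
\end{proposition}

\section{Proof of Proposition~\ref{prop:net}}\label{sec:proof}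

Suppose that $(U,X)$ is a solution. The letter $\varepsilon$ denotes the tolerance of the edge under discussion; any sum of tolerances of distinct edges is at most $\frac18$.

\subsection{Deficits, rises and drops}
For $k\ge0$ let
\[
d_k(x)=1-X(v_{k,x})\in(0,2),\qquad D_k(y)=\sum_{x\le y}d_k(x),\qquad D_k(0)=0 .
\]
The \emph{deficit} $D_k(y)$ is the amount by which the upward flux into row $k$ over the first $y$ columns falls short of its capacity; it is increasing in $y$. Summing Kirchhoff's law over $[k,1],\dots,[k,y]$ gives
\begin{equation}\label{eq:kirch}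
X(h_{k,y})=D_{k+1}(y)-D_k(y)\quad(k\ge0),\qquad X(h_{-1,y})=D_0(y)-y .
\end{equation}
With (F1) this yields $|D_{k+1}(y)-D_k(y)|<m_k$ and so
\begin{equation}\label{eq:compare}
|D_l(y)-D_k(y)|\le\sigma_{\max(k,l)}\qquad(y\ge0).
\end{equation}
Since $|X(h_{-1,y})|<y<(y+1)-\varepsilon$, neither conclusion of (F3) holds for $h_{-1,y}$, so $|a_{-1,y+1}-a_{-1,y}|<\varepsilon$. Adding a constant to $U$, we normalize $a_{-1,1}=0$; then $|a_{-1,x}|\le\frac18$ for all $x$. Row $-1$ is the reference level.

Write $\Delta_{k,x}$ for $\Delta_e$ with $e=v_{k,x}$, so that $\Delta_{0,x}=a_{0,x}-a_{-1,x}+N_x$ and $\Delta_{k,x}=a_{k,x}-a_{k-1,x}-x$ for $k\ge1$. Condition (F3), which we use in both the direct and the contrapositive form, reads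
\begin{equation}\label{eq:vert}
\Delta_{k,x}\ge\varepsilon\Rightarrow d_k(x)\le\varepsilon,\qquad\Delta_{k,x}\le-\varepsilon\Rightarrow d_k(x)\ge2-\varepsilon .
\end{equation}
For $k\ge0$, row $k$ \emph{drops at $y$} if $a_{k,y+1}\le a_{k,y}-\varepsilon_{h_{k,y}}$ and \emph{rises at $y$} if $a_{k,y+1}\ge a_{k,y}+\varepsilon_{h_{k,y}}$. By (F3) and \eqref{eq:kirch},
\begin{equation}\label{eq:bend}
\begin{aligned}
\text{row $k$ drops at $y$}&\;\Rightarrow\;D_k(y)-D_{k+1}(y)\ge m_k-\varepsilon,\\
\text{row $k$ rises at $y$}&\;\Rightarrow\;D_{k+1}(y)-D_k(y)\ge m_k-\varepsilon.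
\end{aligned}
\end{equation}
Directly from the definitions, for $p\le q$,
\begin{equation}\label{eq:mono}
\begin{aligned}
\text{no drop of row $k$ in $[p,q)$}&\;\Rightarrow\;a_{k,q}\ge a_{k,p}-\tfrac18,\\
\text{no rise of row $k$ in $[p,q)$}&\;\Rightarrow\;a_{k,q}\le a_{k,p}+\tfrac18.
\end{aligned}
\end{equation}
We show that $D_0$ can be neither bounded (Lemma~\ref{lem:unbounded}) nor unbounded (Lemma~\ref{lem:bounded}).

\subsection{The deficit $D_0$ is not bounded}
If $D_0$ is bounded, the flux far to the right is upward in all rows, so the rows must climb. We follow a rise up the grid while it moves to the left.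

\begin{lemma}\label{lem:unbounded}
$\sup_yD_0(y)=\infty$.
\end{lemma}

\begin{proof}
Suppose $C=\sup D_0<\infty$. By \eqref{eq:compare}, $D_k\le C+\sigma_k$, so the limits $D_k(\infty)$ are finite. Since $m_k-\sigma_k\to\infty$, there is $k_0\geq0$ with $m_k>C+\sigma_k+1$ for $k\ge k_0$. A drop of such a row at $y$ would give $D_k(y)>m_k-\varepsilon>C+\sigma_k$ by \eqref{eq:bend}, so the rows $k\ge k_0$ never drop. Let $k_1=k_0+1$. We construct columns $x_{k_1}\ge x_{k_1+1}\ge\cdots\geq1$ such that row $k$ rises at $x_k$ and $D_k(\infty)-D_k(x_k)\le\tau_k\le\frac38$.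

\emph{Start.} Since $d_{k_1}(x)\to0$, \eqref{eq:vert} gives $a_{k_1,x}-a_{k_0,x}>x-\varepsilon$ for large $x$. Row $k_0$ never drops, so it is bounded below by \eqref{eq:mono}, and $a_{k_1,x}\to\infty$. By \eqref{eq:mono} again, row $k_1$ rises infinitely often. Choose a rise $x_{k_1}$ with $D_{k_1}(\infty)-D_{k_1}(x_{k_1})\le\tau_{k_1}=\frac14$.

\emph{Step.} Let $x_k$ be given. At a rise, $D_{k+1}$ has almost its largest possible lead over $D_k$, so it has little room left to grow: from \eqref{eq:bend} and $D_{k+1}(\infty)\le D_k(\infty)+m_k$,
\[
D_{k+1}(\infty)-D_{k+1}(x_k)\le D_k(\infty)-D_k(x_k)+\varepsilon_{h_{k,x_k}}\le\tau_k+\varepsilon_{h_{k,x_k}}\le\tfrac12 .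
\]
In particular $d_{k+1}(x_k+1)\le\frac12$, and \eqref{eq:vert} gives $a_{k+1,x_k+1}-a_{k,x_k+1}>x_k+1-\frac18$. Let $z$ be the last column $\le x_k$ at which row $k+1$ rises, $z=0$ if there is none. For $z<y\le x_k$, \eqref{eq:mono} gives $a_{k+1,y}\ge a_{k+1,x_k+1}-\frac18$ and, as row $k$ never drops, $a_{k,y}\le a_{k,x_k+1}+\frac18$. Therefore $\Delta_{k+1,y}\ge x_k+1-\frac38-y\ge\frac58$; here we use that the thresholds increase with the column. By \eqref{eq:vert},
\[
D_{k+1}(x_k)-D_{k+1}(z)\le\sum_{z<y\le x_k}\varepsilon_{v_{k+1,y}}\le\tfrac18 .
\]
If $z=0$, this contradicts $D_{k+1}(x_k)\ge m_k-\varepsilon>1$. So $z\ge1$, and we put $x_{k+1}=z$ and $\tau_{k+1}=\tau_k+\varepsilon_{h_{k,x_k}}+\sum_{z<y\le x_k}\varepsilon_{v_{k+1,y}}$. Different steps add tolerances of different edges, so $\tau_{k+1}\le\frac14+\frac18$.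

\emph{End.} For all $k\ge k_1$ we have $m_k-\varepsilon\le D_{k+1}(x_k)<2x_k\le2x_{k_1}$, which contradicts $m_k\to\infty$.
\end{proof}

\subsection{Deep rows}
If $D_0$ is unbounded, the edges $v_{0,x}$ are unsaturated far to the right, and there row $0$ is as low as $-N_x$, while $a_{0,1}$ is a fixed number. Fix an integer $i\ge1$ with
\[
a_{0,1}>\Lambda:=-N_i ,
\]
and write $B,G,G',H$ for $B_i,G_i,G'_i,H_i$. The index $i$ depends on the solution, which is why \eqref{eq:m} is imposed for every $k$. Call the vertex $[k,y]$ \emph{deep} if $a_{k,y}\le\Lambda$; thus $[0,1]$ is not deep. The smallest case shows why depth is contradictory.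

\begin{example}\label{ex:deep}
In a sharp solution with $a_{-1,x}=0$ and $a_{0,1}>\Lambda$, suppose that $[1,y]$ is deep for $1\le y\le q$. Then $q\le i+m_0/2$. First, row $0$ does not decrease before column $q$. Indeed, if $z<q$ is the first column with $a_{0,z+1}<a_{0,z}$, then $a_{0,y}>\Lambda\ge a_{1,y}$ for $y\le z$, so $\Delta_{1,y}<0$ and $D_1(z)=2z\ge D_0(z)$, whereas the decrease needs $D_0(z)-D_1(z)=m_0$. Hence $a_{0,y}>\Lambda$ for all $y\le q$, and in the same way $D_1(q)=2q$, so $D_0(q)\ge2q-m_0$. But $\Delta_{0,y}=a_{0,y}+N_y>0$ for $i<y\le q$, so $d_0(y)=0$ there and $D_0(q)\le2i$.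
\end{example}

The general argument has two parts. An unsaturated edge $v_{0,x}$ produces a row $J\le i$ that is deep from column $1$ almost to column $x$ (Lemma~\ref{lem:chain}), and an induction on $J$ bounds the length of such a deep segment (Lemma~\ref{lem:bound}).

Call $v_{k,x}$ \emph{slack} if $d_k(x)>\beta_{k,x}$. By \eqref{eq:eps} and \eqref{eq:vert}, a slack edge has $\Delta_{k,x}<\varepsilon$: its upper end is not much higher than the threshold allows. Let $\lambda_k(x)=-N_x+k(x+1)+1$, the depth $-N_x$ corrected by a gain of $x+1$ per row. Since $N_x-N_{x-1}=20(3x^2-3x+1)\ge20x^2$, for $k\le i<x$ we have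
\begin{equation}\label{eq:lambda}
\lambda_k(x)\le-N_x+(x-1)(x+1)+1=-N_x+x^2\le-N_{x-1}-19\le\Lambda .
\end{equation}
This is where the growth of $N_x$ is used: the depth survives a climb through $i<x$ rows. Let $S$ be the set of columns $x>i$ such that $v_{0,x}$ is slack and row $i$ does not drop at any $y<x$.

\begin{lemma}\label{lem:chain}
For $x\in S$ there are $J\in\{0,\dots,i\}$ and columns $x=x_0\ge x_1\ge\dots\ge x_J\ge1$ with $x_{k+1}\ge x_k-b_k$ and the following property. Let $y_k$ be the last column $<x_k$ at which row $k$ drops, $y_k=0$ if there is none. Then $y_J=0$, and $[k,y]$ is deep whenever $0\le k\le J$ and $y_k<y\le x_k$. In particular $x_k\ge x-B$ for all $k\leq J$, and $[J,y]$ is deep for $1\le y\le x_J$.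
\end{lemma}

\begin{proof}
Write $\lambda_k=\lambda_k(x)$. We construct $x_k$ so that $v_{k,x_k}$ is slack and $a_{k,x_k}\le\lambda_k-\frac12$. For $k=0$, slackness gives $a_{0,x}<a_{-1,x}-N_x+\varepsilon\le-N_x+\frac14<\lambda_0-\frac12$. Let $x_k$ be given, $k\le i$. By \eqref{eq:mono},
\begin{equation}\label{eq:low}
a_{k,y}\le\lambda_k-\tfrac38\qquad(y_k<y\le x_k),
\end{equation}
so these vertices are deep by \eqref{eq:lambda}. If $y_k=0$ we stop with $J=k$; because $x\in S$ and $x_k\le x$, this happens at the latest for $k=i$. Otherwise $k<i$, and we need a slack edge $v_{k+1,x_{k+1}}$ with $y_k<x_{k+1}\le x_k$ and $x_{k+1}\ge x_k-b_k$. Given such an edge, slackness and \eqref{eq:low} give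
\[
a_{k+1,x_{k+1}}<a_{k,x_{k+1}}+x_{k+1}+\varepsilon\le\lambda_k-\tfrac38+x+\tfrac18\le\lambda_{k+1}-\tfrac12 ,
\]
and the construction continues. To find the edge we show that $D_{k+1}$ grows on a short interval ending at $x_k$. The reason depends on whether the last drop is near.

\emph{Case 1: $x_k-y_k\le b_k+1$.} At the drop $D_{k+1}$ lags behind $D_k$ by almost the maximum, so afterward it must keep pace with $D_k$. From $D_{k+1}(y_k)\le D_k(y_k)-m_k+\varepsilon$ and $D_{k+1}(x_k)>D_k(x_k)-m_k$ we get
\[
D_{k+1}(x_k)-D_{k+1}(y_k)>D_k(x_k)-D_k(y_k)-\varepsilon_{h_{k,y_k}}\ge d_k(x_k)-\varepsilon_{h_{k,y_k}}>\tfrac12\beta_{k,x_k},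
\]
since $\varepsilon_{h_{k,y_k}}\le\frac12\beta_{k,y_k+b_k+1}\le\frac12\beta_{k,x_k}$. Among the at most $b_k+1$ columns of $(y_k,x_k]$, all of which are $\ge x_k-b_k$, one column $x_{k+1}$ has
\[
d_{k+1}(x_{k+1})>\frac{\beta_{k,x_k}}{2(b_k+1)}\ge\frac{\beta_{k,x_{k+1}+b_k}}{2(b_k+1)}=\beta_{k+1,x_{k+1}} .
\]

\emph{Case 2: $x_k-y_k>b_k+1$.} Now row $k$ is very low on a long interval, lower than the thresholds beneath it permit without downward flux. Let $p=x_k-b_k>y_k$. We claim that for each $y$ with $p<y<x_k$ there is $l\le k$ with $d_l(y)\ge2-\varepsilon\ge1$. Otherwise \eqref{eq:vert} gives $\Delta_{l,y}>-\varepsilon_{v_{l,y}}$ for $0\le l\le k$, and summing up the column, $a_{k,y}>a_{-1,y}-N_y+ky-\frac18\ge-N_y-\frac14$. But $y\le x-1$, so \eqref{eq:low} and \eqref{eq:lambda} give $a_{k,y}\le-N_{x-1}-19\le-N_y-19$. This proves the claim. There are $b_k-1=(k+1)(2\sigma_{k+1}+1)$ such columns $y$ and $k+1$ values of $l$, so some $l\le k$ has $D_l(x_k)-D_l(p)\ge2\sigma_{k+1}+1$. By \eqref{eq:compare} at $p$ and at $x_k$, $D_{k+1}(x_k)-D_{k+1}(p)\ge1$. One of the $b_k$ columns of $(p,x_k]$ has $d_{k+1}(x_{k+1})\ge1/b_k>\beta_{k+1,x_{k+1}}$.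
\end{proof}

For each $x\in S$ fix such a \emph{chain} and let $J(x)$ be its top row.

\subsection{The deficit $D_0$ is bounded}
Row $J$ of a chain is deep on a long initial segment and row $0$ on none, so somewhere a deep row $l+1$ lies over a row $l$ that leaves the depth much earlier. Two difficulties are absent from Example~\ref{ex:deep}. Row $l$ may begin deep and rise later, so the comparison of deficits must start at its last rise. And for $l>0$ the downward flux gives no direct contradiction; it gives a new element of $S$ whose chain stops below row $l$.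

\begin{lemma}\label{lem:bound}
Every $x\in S$ satisfies $x\le i+J(x)H$.
\end{lemma}

\begin{proof}
Suppose not, and among the $x\in S$ with $x>i+J(x)H$ choose one with $J=J(x)$ minimal. For $0\le k\le J$ let $T_k\in\{0,1,\dots,\infty\}$ be the supremum of the $q\geq0$ such that $[k,y]$ is deep for $1\le y\le q$. Then $T_0=0$ and $T_J\ge x_J\ge1$, so $J\ge1$. From $x_J\ge x-B$ and $J\le i$,
\begin{equation}\label{eq:room}
x_J-JG'\ge x-B-iG'=x-H>i+(J-1)H\ge i>0=T_0 .
\end{equation}
So there is a largest $l\in\{0,\dots,J-1\}$ with $T_l<x_J-(J-l)G'$. Put $q=x_J-(J-l-1)G'$. Then $T_l<q-G'$, and $T_{l+1}\ge q$, by maximality of $l$ if $l+1<J$ and by $T_J\ge x_J$ if $l+1=J$. Thus $[l+1,y]$ is deep for $y\le q$, and $[l,T_l+1]$ is not deep. If $y\le q$ and $a_{l,y}>\Lambda-\frac18$, then $\Delta_{l+1,y}<\frac18-y<-\varepsilon$, so by \eqref{eq:vert}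
\begin{equation}\label{eq:down}
y\le q,\quad a_{l,y}>\Lambda-\tfrac18\;\Rightarrow\;d_{l+1}(y)\ge2-\varepsilon .
\end{equation}

\emph{Row $l$ does not drop at any $y$ with $T_l<y<q$.} Suppose that $z$ is the first such drop. Let $r$ be the last column $\le T_l$ at which row $l$ rises, $r=0$ if there is none. By \eqref{eq:mono}, $a_{l,y}\ge a_{l,T_l+1}-\frac18>\Lambda-\frac18$ for $r<y\le T_l+1$, as there is no rise in $[y,T_l+1)$, and for $T_l+1\le y\le z$, as there is no drop in $[T_l+1,y)$. By \eqref{eq:down}, $D_{l+1}(z)-D_{l+1}(r)\ge2(z-r)-\frac18$, while $D_l(z)-D_l(r)\le2(z-r)$. With \eqref{eq:bend} at $z$,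
\begin{align*}
D_l(r)-D_{l+1}(r)&=\bigl[D_l(z)-D_{l+1}(z)\bigr]-\bigl[D_l(z)-D_l(r)\bigr]+\bigl[D_{l+1}(z)-D_{l+1}(r)\bigr]\\
&\ge m_l-\tfrac14>0 .
\end{align*}
But the left side is $0$ if $r=0$, and it is negative by \eqref{eq:bend} if row $l$ rises at $r$.

\emph{A new element of $S$.} It follows that $a_{l,y}>\Lambda-\frac18$ for $T_l<y\le q$. Since $q-G>T_l$, \eqref{eq:down} gives $D_{l+1}(q)-D_{l+1}(q-G)\ge2G-\frac18$, and by \eqref{eq:compare} with $l+1\le i$,
\[
D_0(q)-D_0(q-G)\ge2G-\tfrac18-2\sigma_i=G+2-\tfrac18>G .
\]
So some $x'\in(q-G,q]$ has $d_0(x')>1$, and $v_{0,x'}$ is slack. We have $x'\le q\le x_J\le x$, so row $i$ does not drop before $x'$. Also $x'>q-G'\ge x_J-JG'>i+(J-1)H\geq i$ by \eqref{eq:room}. Hence $x'\in S$.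

\emph{Its chain stops below row $l$.} Let $J'=J(x')$, with columns $x'_k$ and $y'_k$, and suppose $J'\ge l$. Then $x'_l\ge x'-B>q-G-B=q-G'>T_l$, so $T_l+1\le x'_l\le q$. The number $y'_l$ is $0$ or a drop of row $l$ before $q$, so $y'_l\le T_l$. Thus $y'_l<T_l+1\le x'_l$, and Lemma~\ref{lem:chain} says that $[l,T_l+1]$ is deep, which is false. Hence $J'<l\le J-1$ and $x'>i+(J-1)H\ge i+J'H$. This contradicts the minimality of $J$.
\end{proof}

It remains to remove the condition on row $i$ from the definition of $S$. Row $i$ can drop only after much deficit has accumulated, and up to the first slack edge beyond the bound of Lemma~\ref{lem:bound} there is not enough.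

\begin{lemma}\label{lem:bounded}
$\sup_yD_0(y)<\infty$.
\end{lemma}

\begin{proof}
Let $x^*$ be the smallest column $x>i+iH$ with $v_{0,x}$ slack, $x^*=\infty$ if there is none. For $y<x^*$ we bound $d_0(x)$ by $2$ on the first $i+iH$ columns and by $\beta_{0,x}$ on the others:
\[
D_0(y)\le2i(1+H)+\tfrac14\qquad(y<x^*).
\]
Suppose $x^*<\infty$. By \eqref{eq:compare} and \eqref{eq:m}, $D_i(y)\le2i(1+H)+\frac14+\sigma_i<m_i-1$ for $y<x^*$, so by \eqref{eq:bend} row $i$ does not drop before $x^*$. Thus $x^*\in S$, and Lemma~\ref{lem:bound} gives $x^*\le i+iH$, a contradiction. So $x^*=\infty$, and the displayed bound holds for all $y$.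
\end{proof}

Lemmas~\ref{lem:unbounded} and~\ref{lem:bounded} contradict each other, which proves Proposition~\ref{prop:net}.

\section{The counterexample}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The network of Section~\ref{sec:net} is infinite, has degrees at least $2$, and is infeasible by Proposition~\ref{prop:net}. Proposition~\ref{prop:criterion} gives $M$, $g$, $\mu$ and a closed form $\eta$ for which \eqref{eq:model} has no global minimal section, and Lemma~\ref{lem:complete} gives completeness of $(M,g)$ and $\mathbb E$. The horizontal distribution is the kernel of the closed form $dt-\pi^*\eta$, hence integrable.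
\end{proof}

\begin{remark}\label{rem:genus}
The grid stays connected when all edges $v_{0,x}$ with $x\ge2$ are removed. So $M$ stays connected when it is cut along one cross-circle of each of the corresponding cylinders. These are infinitely many disjoint circles, and $M$ has infinite genus.
\end{remark}

\begin{thebibliography}{9}
\bibitem{LM} Ana M. Lerma and Jos\'e M. Manzano, \emph{Compact stable surfaces with constant mean curvature in Killing submersions}, arXiv:1604.00542 (2016).
\end{thebibliography}
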